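# Endomorphisms of the Jacobian algebra $\mathbb A_n$

## Unital endomorphisms of $\mathbb A_n$ are automorphisms

**Theorem 1.** Let $K$ be a field of characteristic zero, $n\ge 1$ and $P_n=K[x_1,\dots,x_n]$. Let $x_i$ act on $P_n$ by multiplication, put $\partial_i=\partial/\partial x_i$ and $H_i=\partial_i x_i$, and let
$$\mathbb A_n=K\langle x_1,\dots,x_n,\partial_1,\dots,\partial_n,H_1^{-1},\dots,H_n^{-1}\rangle\subseteq \mathrm{End}_K(P_n)$$
be the Jacobian algebra. Then every unital $K$-algebra endomorphism of $\mathbb A_n$ is an automorphism (in particular a monomorphism).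

Let us unpack this. On a monomial, $H_i(x^\alpha)=(\alpha_i+1)x^\alpha$. Since $\operatorname{char}K=0$, no eigenvalue vanishes, so $H_i$ is an invertible linear map of $P_n$ and $H_i^{-1}$ makes sense. So $\mathbb A_n$ is the Weyl algebra $A_n=K\langle x_1,\dots,x_n,\partial_1,\dots,\partial_n\rangle$ with the $H_i$ inverted inside $\mathrm{End}_K(P_n)$; this is not an Ore localization. We take as given that $\mathbb A_n\simeq\mathbb A_1^{\otimes n}$, and that $\mathbb A_n$ is neither Noetherian nor a domain.

The question is posed in V. V. Bavula, "The group of automorphisms of the Jacobian algebra $\mathbb A_n$", arXiv:0910.0999 (2009): must an algebra endomorphism of $\mathbb A_n$ be a monomorphism? An automorphism? In plain words: choose images of the generators in $\mathbb A_n$ so that all relations survive. Can the resulting map lose an element, or miss one? Neither half is formal. We shall see that $\mathbb A_n$ has nonzero proper ideals, so a kernel is not excluded by simplicity, and there is no chain condition to lean on.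

"Unital" is essential. Put $y_1=H_1^{-1}\partial_1$. Then $y_1x_1=H_1^{-1}H_1=1$, so $a\mapsto x_1ay_1$ is multiplicative, because $x_1ay_1\cdot x_1by_1=x_1aby_1$. It is injective, because $y_1(x_1ay_1)x_1=a$. It is not surjective: every $x_1ay_1$ kills $1\in P_n$, so the identity is missed.

Here is a unital endomorphism that is not the identity. For $n=1$ let $g(x^t)=t!\,x^t$. Then $gxg^{-1}(x^t)=(t+1)x^{t+1}$, so $gxg^{-1}=xH$; similarly $gyg^{-1}=H^{-1}y$ and $gHg^{-1}=H$, where $y=H^{-1}\partial$. Also $g^{-1}xg=xH^{-1}$ and $g^{-1}yg=Hy$. So conjugation by $g$ is an automorphism of $\mathbb A_1$.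

Conventions: tensor products without subscript are over $K$; for subsets $X,Y$ of an algebra or module, $XY$ is the additive span of the products; all homomorphisms are unital unless we say otherwise.

## Matrix units in $\mathbb A_1$ and the simple quotient $\mathcal A_n$

**One variable.** With $y=H^{-1}\partial$ we have $y(x^t)=x^{t-1}$ for $t\ge1$ and $y(1)=0$. Hence
$$yx=1,\qquad Hx=x(H+1),\qquad xH=(H-1)x,\qquad \partial=Hy,$$
and $\mathbb A_1$ is generated by $x,y,H^{\pm1}$. So $x,y$ are the two shifts on the basis $1,x,x^2,\dots$, and $H$ is diagonal. Put $E_{00}=1-xy$, the projection onto $K\cdot 1$, and $E_{ij}=x^iE_{00}y^j$, so that $E_{ij}(x^t)=\delta_{jt}x^i$. Let $F=\bigoplus_{i,j\ge0}KE_{ij}$. We have $xE_{ij}=E_{i+1,j}$, $yE_{ij}=E_{i-1,j}$ (zero for $i=0$), $H^{\pm1}E_{ij}=(i+1)^{\pm1}E_{ij}$, and similarly on the right. So $F=\mathbb A_1E_{00}\mathbb A_1$ is an ideal, consisting of finite matrices.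

**Definition (the algebra $\mathcal A_n$).** Let $\mathcal H_n=K[H_i,(H_i+l)^{-1}:1\le i\le n,\ l\in\mathbb Z]$, and let $\mathcal A_n=\bigoplus_{\alpha\in\mathbb Z^n}\mathcal H_nx^\alpha$ with multiplication given by $x^\alpha f(H)x^{-\alpha}=f(H-\alpha)$. Clearly $\mathcal A_n=\mathcal A_1^{\otimes n}$. For a set $I$ of indices, $\mathbb A_I,\mathcal A_I,\mathcal H_I,P_I$ are the corresponding objects in the variables with index in $I$; for empty $I$ they equal $K$.

**Lemma 3.**
(a) $\mathcal A_n$ is a domain. Its units are the elements $ax^\alpha$ with $a\in\mathcal H_n^*$, and $\mathcal H_n^*$ consists of the finite products $\lambda\prod(H_i+l)^{n_{il}}$ with $\lambda\in K^*$, $n_{il}\in\mathbb Z$.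
(b) $\mathcal A_n$ is simple.
(c) $\mathbb A_1/F\simeq\mathcal A_1$ via $x\mapsto x$, $y\mapsto x^{-1}$, $H\mapsto H$.
(d) $\mathcal A_m$ is an iterated Ore localization of the Weyl algebra $A_m$. So it is Noetherian on both sides and is an Ore domain.

*Proof.* (a) Order $\mathbb Z^n$ lexicographically. The top terms of two nonzero elements multiply to a nonzero term, since $\mathcal H_n$ is a domain, and so do the bottom terms. So $\mathcal A_n$ is a domain. If $uv=1$, the top degrees of $u$ and $v$ add up to $0$ and so do the bottom degrees; hence top and bottom agree and $u,v$ are homogeneous. From $ax^\alpha\cdot bx^{-\alpha}=a\,b(H-\alpha)=1$ we get $a\in\mathcal H_n^*$. The description of $\mathcal H_n^*$ is unique factorization in $K[H_1,\dots,H_n]$.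

(b) In a nonzero ideal take $a=\sum a_\alpha x^\alpha\ne0$ with the fewest homogeneous components. After multiplying by a monomial, $a_0\ne0$. Now $[H_i,a]=\sum_\alpha\alpha_ia_\alpha x^\alpha$ lies in the ideal and has fewer components, so it is $0$ for every $i$. Since $\operatorname{char}K=0$, $a=a_0\in\mathcal H_n$. Clearing denominators, the ideal contains a nonzero polynomial $f(H)$; take one of least degree. The elements $x_ifx_i^{-1}-f=f(H-e_i)-f$ lie in the ideal and have smaller degree or vanish, so they vanish. A polynomial invariant under all integer translations is constant in characteristic zero, so $f\in K^*$.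

(c) In $\mathbb A_1/F$ we have $xy=yx=1$ and $x^{-i}Hx^i=H+i$, so all $H+i$ ($i\in\mathbb Z$) are invertible. This gives a surjection $\mathcal A_1\to\mathbb A_1/F$. The target is nonzero, because $1$ has infinite rank; so the map is injective by (b).

(d) Inverting the monomials in the $x_i$ in $A_m$ gives $B=\bigoplus_\alpha K[H]x^\alpha$. In $B$ invert the multiplicative set $\mathcal M$ generated by all $H_i+l$, which is invariant under integer shifts. For $s\in\mathcal M$ and $a=\sum a_\alpha x^\alpha\in B$, put $s'=\prod_{a_\alpha\ne0}s(H+\alpha)\in\mathcal M$. Then $as'=\sum a_\alpha s'(H-\alpha)x^\alpha$, and $s(H)$ divides each $s'(H-\alpha)$ that occurs, so $as'\in sB$. The other side is similar. So $\mathcal M$ is an Ore set, and the localization is $\mathcal A_m$. $\square$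

With $\mathfrak p_i=F(i)\otimes\bigotimes_{j\ne i}\mathbb A_1(j)$, the ideal of $\mathbb A_n=\mathbb A_1^{\otimes n}$ generated by $E_{00}(i)$, Lemma 3(c) gives $\mathbb A_n/\sum_i\mathfrak p_i=\mathcal A_n$. More generally, killing $\mathfrak p_i$ only for $i\notin S$ gives $\mathbb A_S\otimes\mathcal A_{S^c}$. We can now state the refinement.

**Theorem 2.** Let $K$ and $n$ be as in Theorem 1.
(i) Every endomorphism of $\mathbb A_n$ has the form $a\mapsto gag^{-1}$ with $g\in GL_K(P_n)$, unique up to $K^*$. Hence $\mathrm{End}(\mathbb A_n)=\mathrm{Aut}(\mathbb A_n)\simeq\{g\in GL_K(P_n):g\mathbb A_ng^{-1}\subseteq\mathbb A_n\}/K^*$, and $g\mathbb A_ng^{-1}\subseteq\mathbb A_n$ forces equality.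
(ii) On the simple factor algebra $\mathcal A_n$ of $\mathbb A_n$ an endomorphism acts by $H_j\mapsto H_{\tau(j)}$, $x_j\mapsto a_jx_{\tau(j)}$, with $\tau$ a permutation and $a_j$ a unit of $\mathcal H_n$.
(iii) There is no unital homomorphism $\mathbb A_p\to\mathbb A_n$ for $p>n$.
(iv) For $S\subsetneq\{1,\dots,n\}$ the factor algebra $\mathbb A_S\otimes\mathcal A_{S^c}$ of $\mathbb A_n$ has injective, non-surjective unital endomorphisms. For $\mathbb A_n$ itself unitality is essential: $a\mapsto x_1ay_1$ is a non-unital, injective, non-surjective endomorphism.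

**Diagonal lifts.** The unit $(H+l)^{-1}$ of $\mathcal A_1$ lifts to $y^lH^{-1}x^l\in\mathbb A_1$ if $l\ge0$, and to $x^{-l}H^{-1}y^{-l}$ if $l<0$. Both are diagonal in the monomial basis and act on $x^t$, for $t\gg0$, by $(t+1+l)^{-1}$. For example $(H-1)^{-1}$ lifts to $xH^{-1}y$, which sends $x^t$ to $\frac1tx^t$ for $t\ge1$ and kills $1$; so a diagonal lift of a unit need not be a unit. Now let $R=\mathcal A_I$, $k\notin I$ and $b\in\mathcal H_{I\cup k}^*$. Lifting the factors $(H_k+l)^{\pm1}$ of $b$ one by one gives a *diagonal lift* $\tilde b\in\mathbb A_1(k)\otimes R$. Acting on $K[x_k]\otimes R$, it maps each $x_k^t\otimes R$ into itself, and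
$$\tilde b\,x_k^t=x_k^t\,b(t+1,\cdot)\qquad(t\gg0),$$
where $b(t+1,\cdot)\in\mathcal H_I^*$ is obtained by putting $H_k=t+1$.

## What the units of $\mathcal A_n$ force

An endomorphism sends units to units, and by Lemma 3(a) $\mathcal A_n$ has few units. This pins the induced map down up to a short list of parameters.

**Proposition 4.** Let $\varphi$ be an endomorphism of $\mathbb A_n$, and compose it with $\mathbb A_n\to\mathcal A_n$. The composite kills every $\mathfrak p_i$ and induces an injective endomorphism $\varphi_\emptyset$ of $\mathcal A_n$. There are a permutation $\tau$, integers $\kappa_j$, nonzero integers $m_j$ and units $a_j\in\mathcal H_n^*$ with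
$$\varphi_\emptyset(H_j)=\frac{H_{\tau(j)}+\kappa_j}{m_j},\qquad \varphi_\emptyset(x_j)=a_jx_{\tau(j)}^{m_j}.\tag{1}$$

*Proof.* The image of $E_{00}(i)$ is an idempotent of the domain $\mathcal A_n$, so it is $0$ or $1$. If it is $1$, then $x_iy_i=1-E_{00}(i)$ maps to $0$, so the image of $x_i$ or of $y_i$ is $0$, against $y_ix_i=1$. So it is $0$, all $\mathfrak p_i$ are killed, and the induced map on $\mathcal A_n$ is injective by simplicity.

Since $x_j$ is a unit of $\mathcal A_n$, $\varphi_\emptyset(x_j)=a_jx^{\alpha_j}$ with $a_j\in\mathcal H_n^*$, $\alpha_j\in\mathbb Z^n$. The elements $h_i:=\varphi_\emptyset(H_i)$ and $h_i+1$ are both units, hence both homogeneous; if $h_i$ had nonzero degree, $h_i+1$ would have two components. So $h_i\in\mathcal H_n^*$, and likewise $h_i+l\in\mathcal H_n^*$ for all $l\in\mathbb Z$. Applying $\varphi_\emptyset$ to $x_jH_i=(H_i-\delta_{ij})x_j$ gives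
$$h_i(H-\alpha_j)=h_i(H)-\delta_{ij}.\tag{2}$$
If $\sum_jn_j\alpha_j=0$ with $n_j\in\mathbb Z$, then (2) gives $h_i=h_i-n_i$ for every $i$, so all $n_i=0$. Thus the $\alpha_j$ are linearly independent. Let $\ell_i$ be the linear forms over $\mathbb Q$ with $\ell_i(\alpha_j)=\delta_{ij}$. Then $g=h_i-\ell_i(H)$ is a rational function invariant under translation by every $\alpha_j$.

Such a $g$ is constant. Write $g=P/Q$ in lowest terms. Then $P(H-\alpha_j)$ is a scalar multiple of $P(H)$, and both have the same leading form, so they are equal; likewise for $Q$. So $P(H-t\alpha_j)$, a polynomial in $t$, equals $P(H)$ at all integers $t$ and is constant in $t$. Hence $P$ has zero derivative in $n$ independent directions and is constant; likewise $Q$.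

So $h_i=\ell_i(H)+\text{const}$ is a polynomial of degree one and a unit of $\mathcal H_n$. By Lemma 3(a), $h_i=\lambda_i(H_{\tau(i)}+\kappa_i)$ with $\kappa_i\in\mathbb Z$, and $\lambda_i\in\mathbb Q^*$ because $\ell_i$ is rational. Also $h_i+1=\lambda_i(H_{\tau(i)}+\kappa_i+\lambda_i^{-1})$ is a unit, so $m_i:=\lambda_i^{-1}$ is a nonzero integer. The forms $\ell_i=\lambda_iH_{\tau(i)}$ are independent, so $\tau$ is a permutation, and $\ell_i(\alpha_j)=\delta_{ij}$ says $\alpha_j=m_je_{\tau(j)}$. $\square$

**Definition (normalized).** $\varphi$ is *normalized* if $\tau=\mathrm{id}$. Composing any $\varphi$ with a permutation automorphism $\sigma$ of $\mathbb A_n$ (permuting the indices of $x,\partial,H^{-1}$) makes it normalized, so it suffices to prove Theorem 1 for normalized $\varphi$.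

It is tempting to continue inside $\mathcal A_n$: show that $\varphi_\emptyset$ is an automorphism from the structure of $\mathcal A_n$, then climb up. This stops at the integers $m_j$. On $\mathcal A_1$ consider
$$\psi:\quad x\mapsto x^2,\qquad H\mapsto\tfrac12H.\tag{3}$$
It respects the defining relation, as $x^2\cdot\frac12H=\frac12(H-2)x^2=(\frac12H-1)x^2$, and $\frac12H+l=\frac12(H+2l)$ is a unit for each $l\in\mathbb Z$. So $\psi$ is a unital endomorphism, injective by simplicity, and not surjective, since its image lies in even $x$-degrees. Here $m=2$. No argument about arbitrary endomorphisms of the quotient can work; we must use that $\varphi_\emptyset$ lifts to $\mathbb A_n$, where $x$ is not invertible and the dimension of its cokernel can be counted.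

## One variable, by hand

Let $n=1$, $X=\varphi(x)$, $Y=\varphi(y)$, $H'=\varphi(H)$, $e=\varphi(E_{00})=1-XY$. All act on $P_1$. Since $YX=1$, $X$ is injective and $Y$ is surjective. Let $P_{\le N}$ be the span of $1,\dots,x^N$. By Proposition 4 and diagonal lifts, $H'=(H+\kappa)/m+f'$, and $X=\tilde ax^m+f$ or $X=\tilde ay^{|m|}+f$ according to the sign of $m$, with $f,f'\in F$ finite matrices.

**Step 1: $m=1$.** If $m<0$, then for large $N$ the map $X$ sends $P_{\le N}$ into $P_{\le N-|m|}$, against injectivity. So $m\ge1$. For large $N$, $X$ maps $P_{\le N}$ into $P_{\le N+m}$ and maps $Kx^t$ onto $Kx^{t+m}$ for $t>N$; so $\dim\operatorname{coker}X=(N+m+1)-(N+1)=m$. As $XY$ is idempotent with image $XP_1$, the space $V=eP_1$ has dimension $m$. Applying $\varphi$ to $HE_{00}=E_{00}$ and $Hx=x(H+1)$, we get $H'=q$ on $X^{q-1}V$ for each $q\ge1$. So each integer $q\ge1$ is an eigenvalue of $H'$ of multiplicity at least $m$. But for large $N$, $H'$ preserves $P_{\le N}$ and acts on $x^t$, $t>N$, by $(t+1+\kappa)/m$. These scalars are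 distinct, and $P_{\le N}$ carries finitely many eigenvalues. So for $q\gg0$ the multiplicity is at most $1$, and $m=1$. This excludes (3).

**Step 2: $P_1$ with action via $\varphi$ is $P_1$.** Let $U=\varphi(F)P_1$. As $\varphi(E_{ij})=X^ieY^j$ and $Y$ is surjective, $U=\sum_{i\ge0}X^iV$, a direct sum of lines in different eigenspaces of $H'$. For $q\gg0$ the eigenspace $\ker(H'-q)$ has dimension at most one and contains the line $X^{q-1}V$, so it is $Kx^{q-1-\kappa}$. So $U$ contains $x^t$ for $t\gg0$, and $P_1/U$ is finite-dimensional. It is a module over $\mathbb A_1$ via $\varphi$, killed by $F$, so a module over $\mathcal A_1$. An infinite-dimensional simple algebra has no nonzero finite-dimensional module. So $U=P_1$. Write $V=Kv$, $v_q=X^{q-1}v$ and let $g(x^{q-1})=v_q$. Then $Xv_q=v_{q+1}$, $H'v_q=qv_q$, $Yv_q=v_{q-1}$ for $q\ge2$, and $Yv_1=0$ because $Ye=Y-YXY=0$. So $\varphi(a)g=ga$ for $a=x,y,H^{\pm1}$, hence for all $a$: $\varphi(a)=gag^{-1}$, and $\varphi$ is injective.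

**Step 3: surjectivity.** $H'$ has simple spectrum $1,2,3,\dots$ on $P_1$ by Step 2. For large $N$ it has eigenvalues $t+1+\kappa$, $t>N$, on $\bigoplus_{t>N}Kx^t$, so on $P_{\le N}$ it has the remaining ones, $1,\dots,N+1+\kappa$. Comparing with $\dim P_{\le N}=N+1$ gives $\kappa=0$. So $g$ maps $P_{\le N}$ onto itself and $x^t$ to a multiple of $x^t$ for $t>N$. Hence $gFg^{-1}=F$, that is, $\varphi(F)=F$. On $\mathbb A_1/F=\mathcal A_1$ we have $H\mapsto H$, $x\mapsto ax$ with $a\in\mathcal H_1^*$; the image contains $\mathcal H_1$, then $x^{\pm1}$. So $\varphi$ is onto. Theorem 1 is proved for $n=1$.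

For $n\ge2$ three things break.

1. The kernel of $\mathbb A_n\to\mathcal A_n$ is $\sum\mathfrak p_i$, not an ideal of finite matrices, and it is not clear that $\varphi$ respects each $\mathfrak p_i$; the idempotent trick of Proposition 4 used that the target is a domain.
2. The finite matrices now have entries in noncommutative algebras $\mathcal A_I$, so "finite-dimensional" becomes "finitely generated over $\mathcal A_I$", and an infinite-dimensional simple algebra may well act on such a module: $\mathcal A_I$ acts on itself.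
3. $\varphi(H_k)-(H_k+\kappa_k)$ lies in $\sum\mathfrak p_i$ and need not be a finite matrix, so the quotient $P_n/\varphi(F)P_n$ of Step 2 is not visibly finitely generated over anything.

The way past 2 is to count commuting variables. If $p$ commuting variables act faithfully on a bimodule that is finitely generated over $\mathcal A_m$ on the other side, then $p\le m$ (Lemma 5). The way past 1 and 3 is to climb through the factor algebras $\mathbb A_S\otimes\mathcal A_{S^c}$ one index at a time. At level $S$, the earlier levels will show that $\varphi$ is bijective modulo the finite matrices. Twisting by the inverse of that bijection makes each $a$ act as $a$ plus a finite matrix.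

## The intermediate algebras $\mathbf A_S$ and an involution

**Definition.** For $S\subseteq\{1,\dots,n\}$ put $R_S=\mathcal A_{S^c}$ and
$$\mathbf A_S=\mathbb A_S\otimes R_S=\mathbb A_n\Big/\sum_{i\notin S}\mathfrak p_i .$$
For $i\in S$ let $\mathfrak p_i^S$ be the image of $\mathfrak p_i$, namely $F(i)\otimes$ (the other tensor factors); so $\mathbf A_S/\mathfrak p_i^S=\mathbf A_{S\setminus i}$. Put $F_S=\bigotimes_{i\in S}F(i)=\bigoplus KE_{\alpha\beta}$ ($\alpha,\beta\in\mathbb N^S$), $\mathbf F_S=F_S\otimes R_S$, $E_0(S)=\prod_{i\in S}E_{00}(i)$, $W_S=P_S\otimes R_S$, and $W_{\le t}=\bigoplus_{|\alpha|\le t}x^\alpha R_S$.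

For example, with $n=2$ and $S=\{1\}$ we have $\mathbf A_S=\mathbb A_1(1)\otimes\mathcal A_1(2)$, $\mathbf F_S$ is the algebra of finite matrices over $\mathcal A_1(2)$, and $W_S=K[x_1]\otimes\mathcal A_1(2)$. The extremes are $\mathbf A_\emptyset=\mathcal A_n$ and $\mathbf A_{\{1,\dots,n\}}=\mathbb A_n$.

$W_S$ is an $\mathbf A_S$–$R_S$-bimodule, and $\mathbf F_S$ acts on it faithfully, as finite matrices over $R_S$: each element of $\mathbf F_S$ lies in some $M_\Lambda(R_S)=\bigoplus_{\alpha,\beta\in\Lambda}E_{\alpha\beta}R_S$ with $\Lambda\subset\mathbb N^S$ finite. For subspaces $U_1\subseteq U$, $V_1\subseteq V$ one has $(U_1\otimes V)\cap(U\otimes V_1)=U_1\otimes V_1$ (choose bases adapted to $U_1$ and $V_1$). Hence for $J\subseteq S$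
$$\bigcap_{i\in J}\mathfrak p_i^S=F_J\otimes\mathbb A_{S\setminus J}\otimes R_S,\qquad\text{in particular}\quad\bigcap_{i\in S}\mathfrak p_i^S=\mathbf F_S.\tag{4}$$

**Definition (involution).** Let $(x^\alpha,x^\beta)=\delta_{\alpha\beta}\,\alpha!$ on $P_n$. With respect to this nondegenerate symmetric form $x_i^\dagger=\partial_i$, since $(x_ix^\alpha,x^\beta)$ and $(x^\alpha,\partial_ix^\beta)$ both equal $\beta!$ if $\beta=\alpha+e_i$ and $0$ otherwise. Hence $\partial_i^\dagger=x_i$, and $(H_i^{\pm1})^\dagger=H_i^{\pm1}$.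

So $\dagger$ is an involutive $K$-linear anti-automorphism of $\mathbb A_n$ preserving each factor $\mathbb A_1(i)$. Since $E_{00}(i)$ is an orthogonal projection, $E_{00}(i)^\dagger=E_{00}(i)$, so $\mathfrak p_i^\dagger=\mathfrak p_i$. Thus $\dagger$ induces anti-automorphisms, also written $\dagger$, of all $\mathbf A_S$, with $F_S^\dagger=F_S$ and $\mathbf F_S^\dagger=\mathbf F_S$. For example, on $\mathcal A_1$ it is $x^\dagger=\partial=Hx^{-1}$, $H^\dagger=H$. For an endomorphism $\varphi$ put $\varphi^\dagger(a)=\varphi(a^\dagger)^\dagger$, again an endomorphism. If $\varphi$ is normalized, so is $\varphi^\dagger$: indeed $(\varphi^\dagger)_\emptyset(H_j)=\varphi_\emptyset(H_j)^\dagger=(H_j+\kappa_j)/m_j$.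

## How many commuting variables act on a finitely generated $\mathcal A_m$-module

**Lemma 5.** Let $R=\mathcal A_m$ $(m\ge0)$, let $C=K[c_1,\dots,c_p]$ be a polynomial algebra, and let $Z$ be a $C$–$R$-bimodule, finitely generated as a right $R$-module. If no nonzero element of $C$ annihilates $Z$, then $p\le m$.

For $m=0$ this is linear algebra: $Z$ is finite-dimensional, and if $p\ge1$ the minimal polynomial of $c_1$ kills $Z$. The bound can be attained: $Z=\mathcal A_m$ with $C=K[x_1,\dots,x_m]$ acting by left multiplication.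

We recall the Krull dimension of Rentschler–Gabriel. A nonzero module $M$ has $\operatorname{Kdim}M\le0$ if it is Artinian. For $k\ge1$, $\operatorname{Kdim}M\le k$ if in every descending chain of submodules all but finitely many factors are zero or have $\operatorname{Kdim}\le k-1$. For example $\operatorname{Kdim}K[t]=1$: the ideals $(t^i)$ form an infinite chain with nonzero factors, and proper quotients are finite-dimensional. The textbook fact used is $\operatorname{Kdim}M=\max(\operatorname{Kdim}N,\operatorname{Kdim}M/N)$; so a finitely generated right module has $\operatorname{Kdim}$ at most that of the ring as a right module over itself.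

*Proof.* Let $L'=K(t_1,\dots,t_p)$ and $R'=R\otimes L'$, which is $\mathcal A_m$ over the field $L'$.

**Step 1: upper bound, $\operatorname{Kdim}R'\le m$.** We first show $\operatorname{Kdim}M\le d(M)-m$ for every nonzero finitely generated $A_m(L')$-module $M$, where $d(M)$ is the degree of the Hilbert polynomial of a good filtration, for the Bernstein filtration. The standard facts are: $d(M)\ge m$ (Bernstein's inequality); the multiplicity $e(M)$ is a positive integer; in an exact sequence $0\to M'\to M\to M''\to0$ one has $d(M)=\max(d(M'),d(M''))$, and the multiplicities of those of $M',M''$ with $d$ equal to $d(M)$ add up to $e(M)$. So in a descending chain in $M$ at most $e(M)$ factors have $d=d(M)$, and all further nonzero factors have smaller $d$. If $d(M)=m$, almost all factors are then zero and $\operatorname{Kdim}M=0$. Otherwise, by induction on $d(M)$, almost all factors are zero or have $\operatorname{Kdim}\le d(M)-1-m$, so $\operatorname{Kdim}M\le d(M)-m$. In particular $\operatorname{Kdim}A_m(L')\le2m-m=m$.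

By Lemma 3(d) over $L'$, $R'$ is an iterated Ore localization of $A_m(L')$. A right ideal $I$ of $R'$ satisfies $I=(I\cap A_m(L'))R'$ (clear denominators twice), so $I\mapsto I\cap A_m(L')$ is strictly order preserving. So $\operatorname{Kdim}R'\le m$, and the finitely generated right $R'$-module $Z'=Z\otimes L'$ has $\operatorname{Kdim}Z'\le m$.

**Step 2: lower bound, $\operatorname{Kdim}Z'\ge p$.** The maps $\theta_i=c_i\otimes1-1\otimes t_i$ are commuting $R'$-endomorphisms of $Z'$. Put $Z_i'=Z'/(\theta_1Z'+\dots+\theta_iZ')$. With $C_i=K[c_1,\dots,c_i]\to L'$, $c_j\mapsto t_j$, and $k_i=K(t_1,\dots,t_i)=\operatorname{Frac}C_i$ we have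
$$Z_i'=Z\otimes_{C_i}L'=Z_i\otimes_{k_i}L',\qquad Z_i=Z\otimes_{C_i}k_i .$$
$L'$ is a localization of $k_i[t_{i+1},\dots,t_p]$. On $Z_i[t_{i+1},\dots,t_p]$ the map $c_{i+1}-t_{i+1}$ is injective, as the top coefficient in $t_{i+1}$ shows, and it stays injective after localization. So $\theta_{i+1}$ is injective on $Z_i'$.

Also $Z_p'=Z\otimes_C\operatorname{Frac}C\ne0$. Otherwise each of finitely many right $R$-generators of $Z$ is killed by a nonzero element of $C$, and the product of these elements kills $Z$, since the actions of $C$ and $R$ commute. Hence all $Z_i'\ne0$.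

By injectivity, the chain $Z_i'\supset\theta_{i+1}Z_i'\supset\theta_{i+1}^2Z_i'\supset\cdots$ has all its factors isomorphic to $Z_i'/\theta_{i+1}Z_i'=Z_{i+1}'\ne0$. So $\operatorname{Kdim}Z_i'\ge\operatorname{Kdim}Z_{i+1}'+1$, and $p\le\operatorname{Kdim}Z'\le m$. $\square$

## A normalized $\varphi$ respects every ideal $\mathfrak p_i$

**Proposition 6.** Let $\varphi$ be normalized. For every $S$ the composite $\mathbb A_n\xrightarrow{\varphi}\mathbb A_n\to\mathbf A_S$ kills $\mathfrak p_j$ for all $j\notin S$. So it induces $\varphi_S:\mathbf A_S\to\mathbf A_S$, and $\varphi_S(\mathfrak p_i^S)\subseteq\mathfrak p_i^S$ for $i\in S$.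

*Proof.* The last assertion is the first applied to $S\setminus i$. For the first we use induction on $s=|S|$; $S=\emptyset$ is Proposition 4. Let $s\ge1$, $j\notin S$, $R=R_S$, and let $e'\in\mathbf A_S$ be the image of $E_{00}(j)$. We must show $e'=0$. By induction $e'$ vanishes in every $\mathbf A_{S\setminus i}$, $i\in S$. So by (4) $e'\in\bigcap_{i\in S}\mathfrak p_i^S=\mathbf F_S$: it is a finite idempotent matrix over $R$.

**Case $s\ge2$: count variables.** $Z=e'W_S$ is a direct summand of a finitely generated free right $R$-module. The algebra $\bigotimes_{i\ne j}\mathbb A_1(i)$ commutes with $E_{00}(j)$, so via $\varphi$ it acts on $Z$ from the left, commuting with $R$. Let $i\ne j$. The sum $\bigoplus_qE_{qq}(i)Z$ is direct inside the Noetherian module $Z$, and its summands are mutually isomorphic via the $E_{qr}(i)$. So $E_{00}(i)Z=0$. Hence $Z$ is an $\mathcal A_{n-1}$–$R$-bimodule, with $\mathcal A_{n-1}=\mathcal A_{\{i\ne j\}}$. If $Z\ne0$, the annihilator of $Z$ in the simple algebra $\mathcal A_{n-1}$ is zero, so no nonzero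 element of $C=K[x_i:i\ne j]$ kills $Z$. As $R=\mathcal A_{n-s}$, Lemma 5 gives $n-1\le n-s$, a contradiction. So $Z=0$ and $e'=0$ by faithfulness.

**Case $S=\{k\}$: compare dimensions.** Here Lemma 5 gives only $n-1\le n-1$, and we use (1) with $\tau=\mathrm{id}$ instead. Let $D=\operatorname{Frac}R$. The algebra $\mathbf A_S$ acts on $D[x_k]:=K[x_k]\otimes D$ by right $D$-linear maps, and $\mathbf F_S$ acts faithfully. Let $X,Y$ be the images of $x_j,y_j$ in $\mathbf A_S$; so $YX=1$ and $e'=1-XY$. By (1), $X=\tilde a_jx_j^{m_j}+f$ with $f\in F(k)\otimes R$, $\tilde a_j$ a diagonal lift, and $x_j\in R$ a unit since $j\neq k$. So for $N\gg0$, $X$ preserves the finite-dimensional space $D[x_k]_{\le N}$, and it maps each $x_k^tD$, $t>N$, bijectively onto itself, acting there as left multiplication by the unit $a_j(t+1,\cdot)x_j^{m_j}$. As $X$ is injective, it is bijective on $D[x_k]_{\le N}$, hence on $D[x_k]$. So $YX=1$ forces $XY=1$ on $D[x_k]$, and $e'=0$ by faithfulness. $\square$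

**Compatibility with $\dagger$.** If $q:\mathbb A_n\to\mathbf A_S$ is the quotient map, then $(\varphi^\dagger)_S(q(a))=q(\varphi(a^\dagger)^\dagger)=\varphi_S(q(a)^\dagger)^\dagger$. Hence
$$(\varphi^\dagger)_S(b)=\varphi_S(b^\dagger)^\dagger\qquad(b\in\mathbf A_S).\tag{5}$$

## Eigenvalue multiplicities over $\operatorname{Frac}R$ give $m_k=1$

**Proposition 7.** If $\varphi$ is normalized, then $m_k=1$ for all $k$. So
$$\varphi_\emptyset(H_j)=H_j+\kappa_j,\qquad\varphi_\emptyset(x_j)=a_jx_j,\qquad\kappa_j\in\mathbb Z,\ a_j\in\mathcal H_n^*,\tag{6}$$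
and $\varphi_\emptyset$ is an automorphism of $\mathcal A_n$.

*Proof.* This is Step 1 of the one-variable proof with $K$ replaced by a division ring; it is available now because Proposition 6 provides $\varphi_S$ for $S=\{k\}$. Let $R=R_S$, $D=\operatorname{Frac}R$, $X=\varphi_S(x_k)$, $Y=\varphi_S(y_k)$, $H'=\varphi_S(H_k)$, $e=\varphi_S(E_{00}(k))=1-XY$, $m=m_k$. All act on $D[x_k]$, and $X$ is injective.

**Step 1: $m>0$.** If $m<0$, then $X=\tilde a_ky_k^{|m|}+f$ with $f\in F(k)\otimes R$. For $N\gg0$, $X$ maps $D[x_k]_{\le N}$ into $D[x_k]_{\le N-|m|}$, contradicting injectivity.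

**Step 2: each integer $q\ge1$ is an eigenvalue of multiplicity at least $m$.** Now $X=\tilde a_kx_k^m+f$. For $N\gg0$, $X$ maps $D[x_k]_{\le N}$ into $D[x_k]_{\le N+m}$ and $x_k^tD$ onto $x_k^{t+m}D$ for $t>N$. So $\dim_D\operatorname{coker}X=(N+m+1)-(N+1)=m$. Since $XY$ is idempotent and $XYD[x_k]=XD[x_k]$ (because $XYX=X$), we have $D[x_k]=eD[x_k]\oplus XD[x_k]$, and $V=eD[x_k]$ has dimension $m$. From $H_kE_{00}(k)=E_{00}(k)$ and $H_kx_k=x_k(H_k+1)$ we get
$$X^{q-1}V\subseteq\ker(H'-q),\qquad\dim_DX^{q-1}V=m\qquad(q\ge1).$$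

**Step 3: almost every integer has multiplicity at most $1$.** By (1), $H'=(H_k+\kappa_k)/m+f'$ with $f'\in F(k)\otimes R$. For large $N$, $H'$ preserves $D[x_k]_{\le N}$ and acts on $x_k^tD$, $t>N$, as the scalar $(t+1+\kappa_k)/m$. So $\ker(H'-q)$ is the direct sum of its intersections with $D[x_k]_{\le N}$ and with $\bigoplus_{t>N}x_k^tD$, and the latter has dimension at most $1$. Integers are central in $D$, so the eigenspaces of the $D$-linear map $H'$ on $D[x_k]_{\le N}$ for distinct integers are independent, and only finitely many integers are eigenvalues there. For all other $q$, $\dim_D\ker(H'-q)\le1$. So $m\le1$, and $m=1$.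

Finally, the image of $\varphi_\emptyset$ contains all $H_j$ and $(H_j+l)^{-1}$, so $\mathcal H_n$, and then $x_j^{\pm1}$. With injectivity, $\varphi_\emptyset$ is an automorphism. $\square$

## Climbing from $\mathcal A_n$ to $\mathbb A_n$

**Proposition 8.** For every normalized $\varphi$ and every $S$, with $R=R_S$ and $W=W_S$:
(a) $\varphi_S$ is an automorphism of $\mathbf A_S$;
(b) $\varphi_S(F_S)W=W$;
(c) $Z_S:=\varphi_S(E_0(S))W$, an $R$–$R$-bimodule with left action via $\varphi_S|_R$, is isomorphic to $R$ with its right multiplication and left action $a\cdot r=\rho_S(a)r$. Here $\rho_S$ is an automorphism of $R$ with $\rho_S(H_j)=H_j+\kappa_j$ and $\rho_S(x_j)=b_jx_j$, $b_j\in\mathcal H_{S^c}^*$ $(j\in S^c)$.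

Statement (b) replaces $U=P_1$ of the one-variable proof, and (c) says that $\varphi_S(E_0(S))$ has "rank one". We use induction on $|S|$, for all normalized $\varphi$ at once; this simultaneity matters, because $\varphi^\dagger$ enters at the end. For $S=\emptyset$ we have $F_\emptyset=K$, $W=Z_\emptyset=\mathcal A_n$ and $\rho_\emptyset=\varphi_\emptyset$, and everything is Proposition 7. Let $S\ne\emptyset$ and assume the Proposition for proper subsets. Write $\varphi$ for $\varphi_S$, $\mathbf A=\mathbf A_S$, $\mathbf F=\mathbf F_S$, $m=|S^c|$ (so $R=\mathcal A_m$). By Proposition 6 and (4), $\varphi(\mathbf F)\subseteq\mathbf F$.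

**Step 1: $\varphi$ induces an automorphism $\bar\varphi$ of $\mathbf A/\mathbf F$.** This assembles the information from all $S\setminus i$.

Injectivity: if $\varphi(a)\in\mathbf F$, then $\varphi(a)$ vanishes in each $\mathbf A_{S\setminus i}$, and each $\varphi_{S\setminus i}$ is injective, so $a\in\mathfrak p_i^S$ for all $i\in S$. Thus $a\in\mathbf F$.

Surjectivity: write $S=\{1,\dots,s\}$, $I_j=\mathfrak p_1^S\cap\dots\cap\mathfrak p_j^S$, $I_0=\mathbf A$. We show $I_{j-1}\subseteq\varphi(\mathbf A)+I_j$ for $1\le j\le s$; this gives $\mathbf A=\varphi(\mathbf A)+I_s=\varphi(\mathbf A)+\mathbf F$. By (4), the image of $I_{j-1}=F_{\{1,\dots,j-1\}}\otimes\mathbb A_{\{j,\dots,s\}}\otimes R$ in $\mathbf A_{S\setminus j}$ is $\bigcap_{i<j}\mathfrak p_i^{S\setminus j}$. For $i<j$, $\varphi_{S\setminus j}$ is bijective, maps $\mathfrak p_i^{S\setminus j}$ into itself, and induces the injective map $\varphi_{S\setminus\{i,j\}}$ on the quotient; hence $\varphi_{S\setminus j}(\mathfrak p_i^{S\setminus j})=\mathfrak p_i^{S\setminus j}$. Being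 bijective, $\varphi_{S\setminus j}$ maps the intersection onto itself. So for $a\in I_{j-1}$ there is $a'\in I_{j-1}$ with $\varphi(a')-a\in\mathfrak p_j^S$. As $\varphi(a')\in I_{j-1}$ by Proposition 6, we get $\varphi(a')-a\in I_j$.

**Step 2: proof of (b).** We make $Q=W/\varphi(F_S)W$ into a module on which $a$ acts almost as itself, and then count variables.

Since $\mathbf AF_S\subseteq\mathbf F=F_SR$, we have $\varphi(\mathbf A)\varphi(F_S)W\subseteq\varphi(F_S)\varphi(R)W\subseteq\varphi(F_S)W$. So $Q$ is an $\mathbf A$-module via $\varphi$ and a right $R$-module, and $\varphi(\mathbf F)Q=0$, because $\varphi(\mathbf F)W=\varphi(F_S)\varphi(R)W\subseteq\varphi(F_S)W$. Now twist by $\bar\varphi^{-1}$: for $a\in\mathbf A$ choose $b\in\mathbf A$ with $\varphi(b)=a+f_a$, $f_a\in\mathbf F$ (Step 1), and put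
$$a*[w]=[\varphi(b)w]=[(a+f_a)w].$$
By injectivity of $\bar\varphi$, $b$ is unique modulo $\mathbf F$, and $\varphi(\mathbf F)Q=0$. So this is a well-defined unital, right $R$-linear action of $\mathbf A/\mathbf F$ on $Q$.

Suppose $Q\ne0$. Choose $T\subseteq S$ maximal with $M:=E_0(T)*Q\ne0$ ($T=\emptyset$ is allowed). As $E_0(S)\in\mathbf F$ acts by zero, $T\ne S$. The algebra $\mathbb A_{S\setminus T}\otimes R$ commutes with $E_0(T)$, so it preserves $M$, and $E_{00}(i)*M=0$ for $i\in S\setminus T$ by maximality. So $M$ is an $\mathcal A_p$–$R$-bimodule, where $\mathcal A_p=\mathcal A_{(S\setminus T)\cup S^c}$ and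
$$p=n-|T|>n-|S|=m .$$
On $M$ each $y_i$ ($i\in S\setminus T$) is bijective with inverse $x_i$. Lemma 5 does not apply to $M$ itself, which need not be finitely generated over $R$. We choose variables that do not raise degrees:
$$G=\{y_j:j\in S\setminus T\}\cup\{x_l:l\in S^c\}.$$
In $\mathcal A_p$, where $y_j=x_j^{-1}$, the set $G$ generates a polynomial algebra $C$ in $p$ variables. The $f_g$, $g\in G$, are finitely many finite matrices, so there is $N$ with $f_gW\subseteq W_{\le N}$ for all $g\in G$. Let $Q_t$ be the image of $W_{\le t}$ in $Q$, and $M_t=E_0(T)*Q_t$ for $t\ge N$. Each $g\in G$ commutes with $E_0(T)$, so $g*M_t=E_0(T)*(g*Q_t)$. Then: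

* $M=\bigcup_tM_t$, and $M_N$ is a finitely generated right $R$-module, as the image of $W_{\le N}$ under a right linear map;
* $g*M_t\subseteq M_t$ for $g\in G$, $t\ge N$, because $(g+f_g)W_{\le t}\subseteq W_{\le t}$;
* $y_j*M_t\subseteq M_{t-1}$ for $t>N$, $j\in S\setminus T$, because $(y_j+f_{y_j})W_{\le t}\subseteq W_{\le t-1}$.

So $M_N$ is a $C$–$R$-bimodule. Suppose $0\ne c\in C$ kills $M_N$. Fix $i\in S\setminus T$. For $w\in M_t$ we have $y_i^{t-N}*w\in M_N$, so $y_i^{t-N}*(c*w)=c*(y_i^{t-N}*w)=0$, and $c*w=0$ since $y_i$ is bijective on $M$. Thus $c*M=0$, and simplicity of $\mathcal A_p$ gives $M=0$, a contradiction. So no nonzero $c\in C$ kills $M_N$, and Lemma 5 gives $p\le m$, a contradiction. Hence $Q=0$, which is (b).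

**Step 3: $W$ splits as $P_S\otimes Z$.** Let $e=\varphi(E_0(S))\in\mathbf F$ and $Z=Z_S=eW$. As $R$ commutes with $E_0(S)$, $Z$ is stable under $\varphi(R)$. We claim that
$$P_S\otimes Z\to W,\qquad x^\alpha\otimes z\mapsto\varphi(x^\alpha)z,\tag{7}$$
is an isomorphism of $\mathbf A$–$R$-bimodules, where $\mathbf A$ acts on $W$ via $\varphi$, and on $P_S\otimes Z$ by $\mathbb A_S$ on $P_S$ and $R$ (via $\varphi$) on $Z$.

It is surjective: by (b) $W=\varphi(F_S)W$, and $\varphi(E_{\alpha\beta})w=\varphi(x^\alpha)\varphi(E_{0\beta})w$ with $\varphi(E_{0\beta})w\in eW$. It is injective: apply $\varphi(E_{0\beta})$ to $\sum\varphi(x^\alpha)z_\alpha=0$ and use $E_{0\beta}x^\alpha E_0(S)=\delta_{\alpha\beta}E_0(S)$ to get $z_\beta=0$. It is linear: $ax^\alpha E_0(S)=(a\cdot x^\alpha)E_0(S)$ for $a\in\mathbb A_S$, since both sides send $1$ to $a\cdot x^\alpha$ and kill the other monomials; and $R$ commutes with $\mathbb A_S$.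

**Step 4: proof of (c).** We remove one index $k$ from $S$, lift the rank-one data of $T=S\setminus k$, and compare two eigenspace decompositions of $\varphi(H_k)$.

*Setting.* Fix $k\in S$, $T=S\setminus k$, $\mathbf A'=\mathbb A_1(k)\otimes R$. Then $R_T=\mathcal A_1(k)\otimes R=\mathbf A'/(F(k)\otimes R)$, $\mathbf A=\mathbb A_T\otimes\mathbf A'$ and $W=P_T\otimes(K[x_k]\otimes R)$. Let $\varepsilon=\varphi(E_0(T))$. By Proposition 6 and (4), $\varepsilon\in\bigcap_{i\in T}\mathfrak p_i^S=F_T\otimes\mathbf A'$, so $\varepsilon\in M_\Lambda(\mathbf A')=\bigoplus_{\alpha,\beta\in\Lambda}E_{\alpha\beta}\otimes\mathbf A'$ for a finite $\Lambda\subset\mathbb N^T$ (if $T=\emptyset$: $\varepsilon=1$, $|\Lambda|=1$). Its image $\bar\varepsilon\in M_\Lambda(R_T)$ is $\varphi_T(E_0(T))$, and $Z_T=\bar\varepsilon W_T=\bar\varepsilon R_T^\Lambda$.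

*Data from $T$.* By (c) for $T$ there is a column $u\in R_T^\Lambda$, corresponding to $1\in R_T$, such that $Z_T=uR_T$ is free on $u$, $\bar\varepsilon u=u$, and $\varphi_T(a)u=u\rho_T(a)$ for $a\in R_T$. The right linear map $R_T^\Lambda\to Z_T\simeq R_T$, $v\mapsto\bar\varepsilon v$, is given by a row $w$ over $R_T$, so $\bar\varepsilon=uw$. Then $u\,wu=\bar\varepsilon u=u$ gives $wu=1$, and $w\bar\varepsilon=wuw=w$. Finally $\varphi_T(a)\bar\varepsilon=\varphi_T(a)uw=u\rho_T(a)w$ gives $w\varphi_T(a)\bar\varepsilon=\rho_T(a)w$.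

*Lifts.* Lift $u,w$ to $\tilde u,\tilde w$ over $\mathbf A'$ with $\varepsilon\tilde u=\tilde u$ and $\tilde w\varepsilon=\tilde w$ (multiply arbitrary lifts by $\varepsilon$). For $a\in\mathbf A'$, $\varphi(a)$ commutes with $\varepsilon$, and $\varphi(a)\varepsilon=\varepsilon(\varphi(a)\varepsilon)\varepsilon\in\varepsilon(F_T\otimes\mathbf A')\varepsilon\subseteq M_\Lambda(\mathbf A')$. We write $\varphi(a)\tilde u$ for $(\varphi(a)\varepsilon)\tilde u$ and $\tilde w\varphi(a)$ for $\tilde w(\varphi(a)\varepsilon)$. Reducing modulo $F(k)\otimes R$ we see that, for any lift $\tilde\rho(a)\in\mathbf A'$ of $\rho_T(\bar a)$,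
$$\tilde w\tilde u=1+f,\quad\tilde u\tilde w=\varepsilon+f',\quad\varphi(a)\tilde u=\tilde u\tilde\rho(a)+f_a,\quad\tilde w\varphi(a)=\tilde\rho(a)\tilde w+f_a',\tag{8}$$
with all $f$'s having entries in $F(k)\otimes R$. We use (8) for $a=H_k$ and $a=H_j,x_j$ ($j\in S^c$), with $\tilde\rho(H_i)=H_i+\kappa_i$ and $\tilde\rho(x_j)=\tilde b_jx_j$, where $\rho_T(x_j)=b_jx_j$, $b_j\in\mathcal H_{S^c\cup k}^*$, and $\tilde b_j$ is a diagonal lift. Choose $N$ so large that all entries of these finitely many $f$'s lie in $\sum_{s,t\le N}E_{st}(k)R$ and the diagonal lifts act on $x_k^t$, $t>N$, by evaluation.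

*Cutting off the errors.* Let $\pi=x_k^{N+1}y_k^{N+1}$, the projection of $K[x_k]$ onto $\bigoplus_{t>N}Kx_k^t$. It commutes with $H_k$, and $\pi f=f\pi=0$ for each $f$ above. Let $Y=\varepsilon W=\varepsilon(K[x_k]\otimes R)^\Lambda$ and $p=\tilde u\pi\tilde w$ (the letters $Y$ and $p$ are free again). Then $p^2=\tilde u\pi(1+f)\pi\tilde w=p$ and $\varepsilon p=p=p\varepsilon$, so $\varepsilon-p$ is an idempotent. Moreover
$$\varepsilon-p=\tilde u(1-\pi)\tilde w-f'\in M_\Lambda(F(k)\otimes R),$$
since $1-\pi\in F(k)$. Hence $Y=Y_0\oplus pY$ with $Y_0=(\varepsilon-p)Y=(\varepsilon-p)W$ a finitely generated right $R$-module. From $p\tilde u\pi=\tilde u\pi(1+f)\pi=\tilde u\pi$ we get $pY=\tilde u\pi(K[x_k]\otimes R)$, and $\tilde w\tilde u\pi=(1+f)\pi=\pi$ shows that $\tilde u$ is injective on $\pi(K[x_k]\otimes R)$. So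
$$pY=\bigoplus_{t>N}\tilde ux_k^tR,$$
each summand being free of rank one on $\tilde ux_k^t$. By (8), $\varphi(H_k)p=\tilde u(H_k+\kappa_k)\pi\tilde w$ and $p\varphi(H_k)=\tilde u\pi(H_k+\kappa_k)\tilde w$ on $Y$. These agree, so $\varphi(H_k)$ preserves $Y_0$ and $pY$. For $t>N$ the errors in (8) kill $x_k^t$, hence
$$\varphi(H_k)\tilde ux_k^t=(t+1+\kappa_k)\tilde ux_k^t,\quad\varphi(H_j)\tilde ux_k^t=\tilde ux_k^t(H_j+\kappa_j),\quad\varphi(x_j)\tilde ux_k^t=\tilde ux_k^t\,b_j(t+1,\cdot)x_j\tag{9}$$
for $j\in S^c$.

*Comparing eigenspaces.* By (7), $Y=\varphi(E_0(T))W\simeq E_0(T)P_S\otimes Z=K[x_k]\otimes Z$. So $Y=\bigoplus_{q\ge1}Y_q$ with $Y_q=\ker(\varphi(H_k)-q)|_Y=\varphi(x_k)^{q-1}Z$, and $Y_q\simeq Z$ as $R$–$R$-bimodules because $x_k$ commutes with $R$. Since $\varphi(H_k)$ is diagonalizable on $Y$ and preserves $Y_0$ and $pY$,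
$$Y_q=(Y_0\cap Y_q)\oplus(pY\cap Y_q),\qquad Y_0=\bigoplus_q(Y_0\cap Y_q).\tag{10}$$
As $Y_0$ is finitely generated, $Y_0\cap Y_q=0$ for $q\gg0$. By (9), $pY\cap Y_q=\tilde ux_k^tR$ with $t=q-1-\kappa_k$ if this $t$ is $>N$, and $pY\cap Y_q=0$ otherwise. Thus for $q\gg0$ and $t=q-1-\kappa_k$,
$$Z\simeq Y_q=\tilde ux_k^tR .$$
This is free of rank one on the right, so the left action of $R$ via $\varphi$ is given by a homomorphism $\rho_S:R\to R$, $\varphi(a)\tilde ux_k^t=\tilde ux_k^t\rho_S(a)$. By (9), $\rho_S(H_j)=H_j+\kappa_j$ and $\rho_S(x_j)=b_j(t+1,\cdot)x_j$ with $b_j(t+1,\cdot)\in\mathcal H_{S^c}^*$. So the image of $\rho_S$ contains $\mathcal H_{S^c}$ and then all $x_j^{\pm1}$, $j\in S^c$: it is surjective, and it is injective by simplicity of $R$. This proves (c).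

**Step 5: the corner $e\mathbf Fe$ equals $\varphi(R)e$.** From here on we prove (a). Since $e\in M_{\Lambda'}(R)$ for a finite $\Lambda'\subset\mathbb N^S$, $e\mathbf Fe=\operatorname{End}_R(eR^{\Lambda'})=\operatorname{End}_R(Z_R)$. By (c) and surjectivity of $\rho_S$, every right $R$-endomorphism of $Z\simeq R$ is the action of some $\varphi(r)$, $r\in R$. An element $g\in e\mathbf Fe$ is determined by its action on $Z=eW$, since $g=ge$ and $\mathbf F$ acts faithfully on $W$. As $\varphi(r)e=e(\varphi(r)e)e\in e\mathbf Fe$ for each $r\in R$, both inclusions follow.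

**Step 6: $\varphi(F_S)\mathbf F=\mathbf F=\mathbf F\varphi(F_S)$.** As a left $\mathbf A$-module $\mathbf F=\bigoplus_\beta\mathbf FE_{\beta\beta}$ with $\mathbf FE_{\beta\beta}\simeq W$, so the first equality is (b). The second needs a new argument, as the remark below shows. Now $\varphi^\dagger$ is normalized, and Steps 1 and 2 apply to it, since they use only (a) for proper subsets, which is in the inductive hypothesis for all normalized endomorphisms. So $(\varphi^\dagger)_S(F_S)\mathbf F=\mathbf F$. By (5) and $F_S^\dagger=F_S$, the left side is $\varphi(F_S)^\dagger\mathbf F$; applying $\dagger$ and $\mathbf F^\dagger=\mathbf F$ gives $\mathbf F\varphi(F_S)=\mathbf F$.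

**Step 7: $\varphi$ is bijective on $\mathbf F$.** Since $\varphi(E_{\alpha\beta})=\varphi(E_{\alpha0})e\varphi(E_{0\beta})$, Steps 6 and 5 give
$$\mathbf F=\varphi(F_S)\mathbf F\varphi(F_S)\subseteq\sum_{\alpha,\delta}\varphi(E_{\alpha0})\,e\mathbf Fe\,\varphi(E_{0\delta})=\sum_{\alpha,\delta}\varphi(E_{\alpha0})\varphi(R)e\,\varphi(E_{0\delta})\subseteq\varphi(\mathbf F)\subseteq\mathbf F.$$
So $\varphi(\mathbf F)=\mathbf F$. If $a=\sum E_{\alpha\beta}r_{\alpha\beta}\in\mathbf F$ and $\varphi(a)=0$, then $0=\varphi(E_{0\alpha}aE_{\beta0})=\varphi(r_{\alpha\beta})e$. Acting on $Z\simeq R$ this gives $\rho_S(r_{\alpha\beta})=0$, so $r_{\alpha\beta}=0$.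

By Steps 1 and 7, $\varphi$ is bijective on $\mathbf F$ and on $\mathbf A/\mathbf F$, hence $\varphi_S$ is an automorphism. This proves (a) and the Proposition. $\square$

**Remark (why Step 6 needs both sides).** On $P_1$ let $g=1+y+y^2+\cdots$, which makes sense because $y$ is locally nilpotent; $g^{-1}=1-y$. Write $\epsilon_j$ for the $j$-th coordinate functional, so $\epsilon_jy=\epsilon_{j+1}$. Then $gE_{ij}g^{-1}$ is the operator $v\mapsto(\epsilon_j-\epsilon_{j+1})(v)\cdot g(x^i)$. So $gFg^{-1}\subseteq F$ and $(gFg^{-1})P_1=P_1$, yet $gFg^{-1}\ne F$: only functionals with coefficient sum zero occur. Moreover $gyg^{-1}=y$, and $x(1-y)=(1-y)x+E_{00}$ with $gE_{00}=E_{00}$ gives $gxg^{-1}=x+E_{00}$. So conjugation by $g$ is an injective, non-surjective endomorphism of the subalgebra $K\langle x,y\rangle$ of $\mathbb A_1$: if $E_{00}$ were in the image, then $g^{-1}E_{00}g=E_{00}g$ would lie in $K\langle x,y\rangle$. But $E_{00}g$ sends every $x^t$ to $1$, while an element of $\mathbb A_1$ lowers degrees by a bounded amount, as its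 generators do. The map does not extend to $\mathbb A_1$ as conjugation by $g$: from $Hy=y(H-1)$ we get $H(1-y)=(1-y)H+y$, so $gHg^{-1}=H+y+y^2+\cdots$, which lowers degrees by arbitrarily large amounts.

**Proof of Theorem 1.** For $S=\{1,\dots,n\}$ we have $\mathbf A_S=\mathbb A_n$ and $\varphi_S=\varphi$. So by Proposition 8(a) every normalized endomorphism is an automorphism, and every endomorphism is the composite of a permutation automorphism and a normalized endomorphism. $\blacksquare$

## Conjugations, shifts, and sharpness: proof of Theorem 2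

**Part (i): every endomorphism is a conjugation.** Permutation automorphisms are conjugations by permutations of the variables of $P_n$. For normalized $\varphi$ take $S=\{1,\dots,n\}$, so $R_S=K$ and $W_S=P_n$. By (7) and Proposition 8(c), $P_n$ with action via $\varphi$ is isomorphic to $P_n\otimes Z$ with $Z\simeq K$. So there is $g\in GL_K(P_n)$ with $\varphi(a)g=ga$ for all $a\in\mathbb A_n$. If $g$ and $g'$ give the same conjugation, then $g'^{-1}g$ commutes with all $E_{\alpha\beta}\in\mathbb A_n$, so it is scalar. Conversely, if $g\mathbb A_ng^{-1}\subseteq\mathbb A_n$, conjugation by $g$ is an endomorphism, hence an automorphism by Theorem 1, so equality holds. As composition of conjugations is multiplication of the $g$'s, the description of $\mathrm{End}(\mathbb A_n)=\mathrm{Aut}(\mathbb A_n)$ follows.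

**Part (ii): the shifts $\kappa_k$ vanish.** By Proposition 4, normalization and (6), it remains to see $\kappa_k=0$ for normalized $\varphi$. We count ranks over the Ore domain $R$, as in Step 3 of the one-variable proof. Take $S=\{k\}$, $T=\emptyset$ in Step 4 of Proposition 8, with $\varepsilon=\tilde u=\tilde w=1$, $p=\pi$, $Y=W$. Then $Y_0=\bigoplus_{t\le N}x_k^tR$ has rank $N+1$. Take $N$ large, in particular $N+1+\kappa_k\ge0$. For $q>N+1+\kappa_k$, $Y_q\simeq R$ has rank one and contains $x_k^{q-1-\kappa_k}R$ as a summand complementary to $Y_0\cap Y_q$ by (10). So $Y_0\cap Y_q$ is torsion-free of rank $0$, that is, zero. For $1\le q\le N+1+\kappa_k$, $pY\cap Y_q=0$, so $Y_q\subseteq Y_0$. Hence by (10) $Y_0=\bigoplus_{1\le q\le N+1+\kappa_k}Y_q$ has rank $N+1+\kappa_k$, and $\kappa_k=0$.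

**Part (iii): no unital map $\mathbb A_p\to\mathbb A_n$ for $p>n$.** Compose such a map with $\mathbb A_n\to\mathcal A_n$. As in the proof of Proposition 4, the composite kills all $E_{00}(i)$ and induces $\mathcal A_p\to\mathcal A_n$ with $x_j\mapsto a_jx^{\alpha_j}$, $\alpha_j\in\mathbb Z^n$, and $H_i\mapsto h_i\in\mathcal H_n^*$ satisfying (2) for $1\le i,j\le p$. As there, (2) shows that $\alpha_1,\dots,\alpha_p$ are linearly independent in $\mathbb Z^n$. So $p\le n$.

**Part (iv): sharpness.** For $j\in S^c$ let $\psi$ be the map (3) on $\mathcal A_1(j)$. It is a unital endomorphism, injective, with image in even $x_j$-degrees. So $\psi\otimes\mathrm{id}$ is an injective unital endomorphism of $\mathbb A_S\otimes\mathcal A_{S^c}$ that misses $x_j$. The assertion on $a\mapsto x_1ay_1$ was checked right after Theorem 1. $\blacksquare$
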